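\title{A graph of pinched exponential growth containing no tree of pinched exponential growth}

\begin{abstract}
A graph has pinched exponential growth if, for some $a>1$, every ball of radius $r$ has between $ca^r$ and $Ca^r$ vertices. Benjamini and Schramm asked whether every such graph contains a tree with pinched exponential growth. We show that the answer is no. For every $d\ge3$ we construct an infinite connected $d$-regular graph with pinched growth $a^r$, where $a$ is as close to $\sqrt{d-1}$ as we like, that for every $k$ falls into finite parts after the removal of a set of edges whose ends are at distance at least $k$ inside the parts. Such a graph contains no tree of pinched exponential growth, no subgraph with a linear isoperimetric inequality, and no Lipschitz image of the binary tree with bounded point preimages. The graph is an increasing union of finite graphs, each obtained from the previous one by gluing copies along a tree, cutting along a finite-index subgroup of a free product, and folding; a renewal equation keeps the growth under control.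
\end{abstract}

\section{Introduction}

All graphs are simple and nonempty. For a vertex $v$ of a graph $G$ and an integer $r\ge0$, let $B_G(v,r)$ be the set of vertices at graph distance at most $r$ from $v$. The graph $G$ has \emph{pinched growth} $f(r)$ if there are constants $0<c<C<\infty$ such that
\[
c\,f(r)<|B_G(v,r)|<C\,f(r)\qquad\text{for all } v\in V(G),\ r\ge0,
\]
and it has \emph{pinched exponential growth} if it has pinched growth $a^r$ for some $a>1$. (For $f(r)=a^r$, allowing real radii changes only the constant $c$.) The definition asks for uniformity in two directions: all centers are comparable, and so are all scales. When $T\subseteq G$ is a subgraph that is a tree, its growth is measured in the graph distance of $T$ itself.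

The model case is the $d$-regular tree, $d\ge3$, whose balls have $1+d\,\frac{(d-1)^r-1}{d-2}$ vertices, so that it has pinched growth $(d-1)^r$. If $T$ has pinched growth $b^r$ with $b>1$, then so does the Cartesian product $T\times\mathbb Z$, because its balls have $\sum_{|i|\le r}|B_T(v,r-|i|)|$ vertices; this graph is far from a tree, but it contains $T$ when $T$ is a tree. Benjamini and Schramm \cite{BS} posed the following question.

\medskip
\noindent\textbf{Question.} \emph{Does every graph of pinched exponential growth contain a tree with pinched exponential growth?}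
\medskip

There are reasons to guess that the answer is yes. Fix a root $v$ in a connected graph $G$ with pinched growth $a^r$ and join every other vertex to one neighbor closer to $v$. The result is a spanning tree $T$ with $B_T(v,r)=B_G(v,r)$, and all its balls have fewer than $Ca^r$ vertices. Only the lower bound at centers other than the root is missing, and one is free to prune the tree and to settle for any smaller rate $b>1$. Moreover, pinched exponential growth forces an almost linear isoperimetric inequality. For a graph $S$ and a finite set $U\subset V(S)$ let $\partial_SU$ be the set of vertices of $S$ outside $U$ that have an $S$-neighbor in $U$. It is known that an infinite graph $G$ with pinched growth $a^r$, $a>1$, satisfies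
\begin{equation}\label{eq:iso}
|\partial_GU|\ge c'\,\frac{|U|}{\log(2+|U|)}\qquad\text{for all finite }U\subset V(G),
\end{equation}
with a constant $c'>0$. So there is always room to branch, up to a logarithm. We do not use \eqref{eq:iso}; the construction below lives in the room that the logarithm leaves.

The obstruction to trees is the following structure. For $E\subset E(G)$, let $G-E$ be the graph obtained by deleting the edges of $E$ and keeping all vertices.

\begin{definition}\label{def:cut}
Let $k\ge1$. A set $E\subset E(G)$ is a \emph{$k$-sparse cut} of $G$ if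
\begin{itemize}
\item[(C1)] all components of $G-E$ are finite;
\item[(C2)] each vertex is incident to at most one edge of $E$;
\item[(C3)] in each component of $G-E$, any two distinct vertices incident to $E$ have distance at least $k$ in that component.
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:main}
Let $d\ge3$ and $\eta\in(0,1)$. There are $a>1$ with $(1-\eta)\sqrt{d-1}\le a\le\sqrt{d-1}$ and an infinite connected $d$-regular graph $G$ such that:
\begin{enumerate}
\item[(1)] $G$ has pinched growth $a^r$;
\item[(2)] for every $k\ge1$ the graph $G$ has a $k$-sparse cut $E^{(k)}$; consequently every simple path of $G$ containing two edges of $E^{(k)}$ has length at least $k+2$;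
\item[(3)] $G$ contains no tree with pinched exponential growth, of any rate $b>1$.
\end{enumerate}
\end{theorem}

Thus the answer to the Question is no. Let $\mathbb B$ be the rooted binary tree, in which every vertex has exactly two children. A map $\psi\colon V(\mathbb B)\to V(G)$ is \emph{Lipschitz} if $d_G(\psi(u),\psi(u'))\le\ell\,d_{\mathbb B}(u,u')$ for some constant $\ell$ and all $u,u'$.

\begin{theorem}\label{thm:strong}
Let $G$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(i)] No subgraph $S\subset G$ satisfies $|\partial_SU|\ge h|U|$ for some $h>0$ and all finite nonempty $U\subset V(S)$.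
\item[(ii)] There is no Lipschitz map from $\mathbb B$ to $G$ with uniformly bounded point preimages.
\end{enumerate}
\end{theorem}

Section~\ref{sec:cuts} shows that sparse cuts at all scales imply Theorem~\ref{thm:main}(3) and Theorem~\ref{thm:strong}. This part is elementary, and it tells us what to build: a graph with pinched exponential growth and a $k$-sparse cut for every $k$.

One scale is easy. Take a finite graph $H$ with a set of well separated marked vertices, the \emph{gates}, and glue infinitely many copies of $H$ in a tree-like pattern by edges between gates. The resulting graph $\mathcal G$ has pinched exponential growth by a renewal argument (Section~\ref{sec:pieces}), and the gluing edges form a sparse cut. The difficulty is to pass from $H$ to a larger finite graph $H'$, made of copies of $H$ and with much sparser gates, so that the tree-like graph $\mathcal G'$ built from $H'$ has almost the same growth rate and almost the same pinching constants as $\mathcal G$. This is done in two moves. First, cut $\mathcal G$ along a sparse periodic set of gluing edges and keep one component $P$. This is only a regrouping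 of $\mathcal G$, so nothing is lost; but $P$ is infinite. Second, fold $P$ to a finite quotient $H'$ by a group that moves every point very far. The point is that $P$ grows at a rate strictly smaller than $\mathcal G$, so the far part of $P$, the only part that folding affects, contributes almost nothing to the growth. Section~\ref{sec:example} carries out both moves by hand for a triangle, Sections~\ref{sec:groups} and~\ref{sec:step} in general. In Section~\ref{sec:limit} the step is iterated with summable errors, and $G$ is the union of the finite graphs obtained.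

\section{Sparse cuts exclude trees}\label{sec:cuts}

Each condition in Definition~\ref{def:cut} is needed for the notion to have content: the empty set satisfies (C2) and (C3), and $E(G)$ satisfies (C1) and (C3), in every graph. Conditions (C2) and (C3) are used through the following fact; the length of a path is its number of edges.

\begin{lemma}\label{lem:path}
If $E$ is a $k$-sparse cut of $G$, every simple path containing two edges of $E$ has length at least $k+2$.
\end{lemma}

\begin{proof}
Take two edges of $E$ that are consecutive among the $E$-edges of the path. The portion of the path between them lies in one component of $G-E$ and joins two vertices incident to $E$. These vertices are distinct by (C2), so the portion has length at least $k$ by (C3). Adding the two edges gives $k+2$.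
\end{proof}

A tree with pinched exponential growth must branch at bounded intervals, and the branching has to be genuine: both branches must be infinite. To make this precise, for adjacent vertices $x,y$ of a tree $T$ let the \emph{branch} $T_{x\to y}$ be the component of $T-xy$ containing $y$. A \emph{fork} of $T_{x\to y}$ is a vertex $u\in T_{x\to y}$ with two neighbors $u_1,u_2$, both farther from $x$ than $u$, such that $T_{u\to u_1}$ and $T_{u\to u_2}$ are infinite.

\begin{lemma}\label{lem:fork}
Let $T$ be a tree with $cb^r<|B_T(v,r)|<Cb^r$ for all $v$ and $r$, where $b>1$. Then $T$ is infinite and locally finite, and there is an integer $L$ such that every infinite branch $T_{x\to y}$ has a fork at distance at most $L$ from $y$.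
\end{lemma}

\begin{proof}
The tree is infinite by the lower bound, and locally finite because $\deg v+1=|B_T(v,1)|<Cb$.

\emph{Finite branches are shallow.} Let $T_{x\to y}$ be finite and let $z\in T_{x\to y}$ be at maximal distance $\rho$ from $y$. A vertex $z'$ outside the branch has $d(z,z')=\rho+1+d(x,z')$. Hence $B_T(z,\rho+1+q)\subset T_{x\to y}\cup B_T(x,q)$, and $cb^{\rho+1+q}<|T_{x\to y}|+Cb^q$ for all $q\ge0$. Dividing by $b^q$ and letting $q\to\infty$ gives $b^{\rho+1}\le C/c$. So $\rho\le\rho_0$ for an integer $\rho_0\ge0$ depending only on $b,c,C$.

\emph{Long stretches without forks are thin.} Suppose that an infinite branch $T_{x\to y}$ has no fork within distance $L$ of $y$. By local finiteness, an infinite branch $T_{x'\to y'}$ contains an infinite branch $T_{y'\to z}$ with $z\ne x'$. So there are vertices $y=y_0,y_1,\dots,y_{L+1}$ such that, for $0\le i\le L$, the vertex $y_{i+1}$ is the unique neighbor of $y_i$ farther from $x$ with $T_{y_i\to y_{i+1}}$ infinite. Put $j=\lfloor L/2\rfloor$. Both $x$ and $y_{L+1}$ are at distance at least $j+1$ from $y_j$, so $B_T(y_j,j)$ consists of some of the vertices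 $y_0,\dots,y_L$ and of vertices in finite branches $T_{y_i\to z}$, which lie within distance $\rho_0+1$ of $y_i$. Therefore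
\[
cb^{\lfloor L/2\rfloor}<|B_T(y_j,j)|\le\sum_{i=0}^L|B_T(y_i,\rho_0+1)|\le(L+1)\,Cb^{\rho_0+1}.
\]
This fails once $L$ is large in terms of $b,c,C$.
\end{proof}

At a fork the tree offers two short ways to continue, and a sparse cut can block only one of them.

\begin{proposition}\label{prop:notree}
If $G$ has a $k$-sparse cut for every $k\ge1$, then $G$ contains no tree with pinched exponential growth.
\end{proposition}

\begin{proof}
Suppose $T\subset G$ is such a tree, take $L$ from Lemma~\ref{lem:fork}, and let $E$ be a $k$-sparse cut with $k>2L$. Since $T$ is infinite and locally finite, some branch $T_{x\to y}$ is infinite. Fix it, and let $u^0$ be a fork of it.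

Let $u^i$ be a fork of $T_{x\to y}$, with neighbors $u_1,u_2$ as in the definition. By Lemma~\ref{lem:fork}, the branches $T_{u^i\to u_1}$ and $T_{u^i\to u_2}$ have forks $u'$ and $u''$ at distance at most $L+1$ from $u^i$. Inside these branches the distance from $x$ equals $d(x,u^i)$ plus the distance from $u^i$, so $u'$ and $u''$ are forks of $T_{x\to y}$ as well. The path in $T$ from $u'$ through $u^i$ to $u''$ is a simple path of $G$ of length at most $2L+2<k+2$, so it contains at most one edge of $E$ by Lemma~\ref{lem:path}. Choose $u^{i+1}\in\{u',u''\}$ so that the path from $u^i$ to $u^{i+1}$ contains no edge of $E$.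

The concatenation of these paths moves away from $x$ at every step. It is an infinite simple path in $G-E$, contrary to (C1).
\end{proof}

\begin{proposition}\label{prop:noexp}
If $G$ has a $k$-sparse cut for every $k\ge1$, then statement \textup{(i)} of Theorem~\ref{thm:strong} holds for $G$. If moreover all degrees are at most $d$, then statement \textup{(ii)} holds.
\end{proposition}

\begin{proof}
(i) Suppose $|\partial_SU|\ge h|U|$ for all finite nonempty $U\subset V(S)$, with $h>0$. Let $E$ be a $k$-sparse cut with $k>2/h$, and let $Q$ be a component of $S-E$. It lies in one component of $G-E$, so it is finite. Let $g_Q$ be the number of vertices of $Q$ lying on edges of $S$ that belong to $E$. Every vertex of $\partial_SQ$ is joined to $Q$ by an edge of $E$, so $|\partial_SQ|\le g_Q$ by (C2). By (C3), the $g_Q$ vertices are pairwise at distance at least $k$ in $Q$, since distances in $Q$ are at least those in the component of $G-E$ containing it.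

If $g_Q\ge2$, the balls in $Q$ of radius $\rho=\lfloor(k-1)/2\rfloor$ around these vertices are disjoint. Each contains the first $\rho+1\ge k/2$ vertices of a path in $Q$ to another of them. So
\begin{equation}\label{eq:thin}
|Q|\ge g_Q\,k/2 ,
\end{equation}
and $h|Q|\le g_Q$ gives $h\le2/k$, a contradiction. Hence $g_Q\le1$ for every component $Q$. If $g_Q=0$, then $\partial_SQ=\emptyset$, a contradiction. If $g_Q=1$, exactly one edge of $E\cap E(S)$ meets $Q$; its other end lies in a component $Q'\ne Q$ (otherwise $g_Q=2$) with $g_{Q'}=1$, and $Q\cup Q'$ is finite with empty boundary, again a contradiction.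

(ii) Let $\psi$ be Lipschitz with an integer constant $\ell\ge1$ and with point preimages of size at most $m$. We transfer the expansion of $\mathbb B$ to a subgraph of $G$. For each edge $uu'$ of $\mathbb B$ fix a geodesic of $G$ from $\psi(u)$ to $\psi(u')$; it has at most $\ell+1$ vertices. Let $S$ be the union of these geodesics. Let $U\subset V(S)$ be finite and nonempty, and let $X$ be the set of $u\in V(\mathbb B)$ such that the geodesic of some edge at $u$ meets $U$. The set $X$ is finite, because $\psi(X)$ lies within distance $\ell$ of $U$, the graph $G$ is locally finite, and preimages are finite. At most $3|X|$ edges of $\mathbb B$ meet $X$ and their geodesics cover $U$, so $|U|\le3(\ell+1)|X|$. The vertices of $X$ have $2|X|$ distinct children, of which at most $|X|$ lie in $X$, so $|\partial_{\mathbb B}X|\ge|X|$.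

Let $u\in\partial_{\mathbb B}X$, with a neighbor $u'\in X$. Then $\psi(u)\notin U$, since $u\notin X$. Following the geodesic from $\psi(u)$ to $\psi(u')$ and then a geodesic at $u'$ that meets $U$, we get a walk in $S$ of length at most $2\ell$ from $\psi(u)$ to $U$. The vertex preceding its first entry into $U$ lies in $\partial_SU$, within distance $2\ell$ of $\psi(u)$. A ball of radius $2\ell$ in $G$ has at most $(d+1)^{2\ell}$ vertices, so a point of $\partial_SU$ arises in this way from at most $m(d+1)^{2\ell}$ vertices $u$. Hence
\[
|\partial_SU|\ge\frac{|X|}{m(d+1)^{2\ell}}\ge h|U|,\qquad h=\frac1{3(\ell+1)\,m\,(d+1)^{2\ell}}>0,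
\]
which contradicts (i).
\end{proof}

\begin{remark}
Keeping both $u'$ and $u''$ at every stage of the proof of Proposition~\ref{prop:notree} defines an injective map $\mathbb B\to T$ that is Lipschitz with constant $L+1$. So Theorem~\ref{thm:strong}(ii) is indeed stronger than Theorem~\ref{thm:main}(3).
\end{remark}

\section{Gluing copies of a finite graph along a tree}\label{sec:pieces}

We want to take a finite graph $H$ with marked gates, attach to each gate by a new edge a fresh copy of $H$ at one of its gates, and repeat forever at all unused gates. Two things are needed to count balls in the result and to modify it later: the view from every gate should be the same, and there should be a group acting on the result with many subgroups of finite index. Both come from a symmetry assumption.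

\begin{definition}
A \emph{piece} $(H,A,o)$ consists of a finite connected graph $H$, a finite group $A$ with $|A|\ge3$ acting on $H$ by automorphisms, and a vertex $o\in V(H)$ with trivial stabilizer. The $|A|$ vertices $\alpha o$, $\alpha\in A$, are the \emph{gates} of $H$. We put $D=\operatorname{diam}H+1$.
\end{definition}

\subsection{The graph $\mathcal G(H,A,o)$}

Let $\Gamma=A*\langle t\rangle$ with $t^2=1$. We use two textbook facts about this free product. \emph{Normal form:} every element of $\Gamma$ is, in exactly one way, a reduced word, that is, a product in which letters from $A\setminus\{1\}$ alternate with the letter $t$; its number of letters is its \emph{length}. \emph{Universal property:} an action of $A$ on a set together with a permutation of order at most two of that set defines an action of $\Gamma$.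

The vertices of $\mathcal G=\mathcal G(H,A,o)$ are the classes $[\gamma,x]$ of pairs $(\gamma,x)\in\Gamma\times V(H)$ under $(\gamma\alpha,x)\sim(\gamma,\alpha x)$, $\alpha\in A$. Write $\gamma^*=[\gamma,o]$. The edges are the \emph{inner} edges $[\gamma,x][\gamma,x']$ for $xx'\in E(H)$ and the \emph{outer} edges $\gamma^*(\gamma t)^*$. The group $\Gamma$ acts by $g[\gamma,x]=[g\gamma,x]$ and preserves both types of edges.

Since $[\gamma,x]=[\gamma',x']$ means $\gamma=\gamma'\alpha$ and $x'=\alpha x$ for some $\alpha\in A$, the map $x\mapsto[\gamma,x]$ is injective, and the \emph{copies} $\gamma H=\{[\gamma,x]:x\in V(H)\}$ partition $V(\mathcal G)$ and are indexed by the cosets $\gamma A$. With its inner edges each copy is isomorphic to $H$. Since $o$ has trivial stabilizer, $\gamma\mapsto\gamma^*$ is injective. The \emph{gates of the copy} $\gamma H$ are the vertices $[\gamma,\alpha o]=(\gamma\alpha)^*$. As $t^2=1$, each vertex $\gamma^*$ lies on exactly one outer edge; the other vertices lie on none.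

Fix $\gamma_0\in\Gamma$. An \emph{address} of length $n\ge1$ is a sequence $(\alpha_0,\dots,\alpha_{n-1})$ with $\alpha_0\in A$ and $\alpha_i\in A\setminus\{1\}$ for $i\ge1$. It determines elements $\gamma_{i+1}=\gamma_i\alpha_it$, $0\le i<n$.

\begin{lemma}\label{lem:tree}
Let $\mathcal T$ be obtained from $\mathcal G$ by contracting each copy to a point. Then $\mathcal T$ is a tree. The copies other than $\gamma_0H$ correspond bijectively to addresses: the address $(\alpha_0,\dots,\alpha_{n-1})$ corresponds to $\gamma_nH$, and the path in $\mathcal T$ from $\gamma_0H$ to $\gamma_nH$ consists of the outer edges $(\gamma_i\alpha_i)^*\gamma_{i+1}^*$, $0\le i<n$. In particular $\mathcal G$ is connected and every outer edge is a bridge.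
\end{lemma}

\begin{proof}
Consider a walk of length $n\ge1$ in $\mathcal T$ from $\gamma_0H$ that never uses the same edge twice in a row. It leaves $\gamma_0H$ through a gate $(\gamma_0\alpha_0)^*$ and enters the next copy at $\gamma_1^*$; it leaves that copy through a gate $(\gamma_1\alpha_1)^*$, which differs from $\gamma_1^*$ exactly when $\alpha_1\ne1$; and so on. So such walks are addresses, and the walk ends at the coset $\gamma_0\,\alpha_0t\alpha_1t\cdots\alpha_{n-1}t\,A$. By the normal form, a coset $gA\ne A$ contains exactly one reduced word ending in $t$, which is $\alpha_0t\cdots\alpha_{n-1}t$ for exactly one address ($\alpha_0=1$ if the word begins with $t$), while $A$ contains none. So there is exactly one such walk to each other copy and none back to $\gamma_0H$. Thus $\mathcal T$ is a tree; since $H$ is connected, the last sentence follows.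
\end{proof}

The tree $\mathcal T$ is the Bass--Serre tree of the free product with its $2$-valent vertices $\gamma\langle t\rangle$ suppressed.

\subsection{Counting balls}

Let $\operatorname{Cone}(\gamma)$ be the component of $\mathcal G-\gamma^*(\gamma t)^*$ containing $\gamma^*$. Then $\operatorname{Cone}(\gamma)=\gamma\operatorname{Cone}(1)$: behind every outer edge, in either direction, lies the same rooted graph. Let
\[
N(r)=\#\{y\in\operatorname{Cone}(1):d(1^*,y)\le r\},
\]
so $N(0)=1$ and $N(r)=0$ for $r<0$.

Let $\mathcal F$ be any set of outer edges, $Q$ a component of $\mathcal G-\mathcal F$, and $Z_Q=\{\gamma:\gamma^*\in Q,\ \gamma^*(\gamma t)^*\in\mathcal F\}$. The edges leaving $Q$ are the bridges $\gamma^*(\gamma t)^*$, $\gamma\in Z_Q$. A simple path that crosses a bridge cannot cross back, so a geodesic with both ends in $Q$ stays in $Q$, and $d_Q=d_{\mathcal G}$ on $Q$. For the same reason $V(\mathcal G)$ is the disjoint union of $Q$ and the cones $\operatorname{Cone}(\gamma t)$, $\gamma\in Z_Q$, and $d(v,y)=d_Q(v,\gamma^*)+1+d((\gamma t)^*,y)$ for $v\in Q$ and $y\in\operatorname{Cone}(\gamma t)$. If $1\in Z_Q$,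 then $\operatorname{Cone}(1)$ is the same union without the cone $\operatorname{Cone}(t)$. Hence
\begin{align}
|B_{\mathcal G}(v,r)|&=|B_Q(v,r)|+\sum_{\gamma\in Z_Q}N\bigl(r-1-d_Q(v,\gamma^*)\bigr)&&\text{for } v\in Q,\label{eq:ball}\\
N(r)&=|B_Q(1^*,r)|+\sum_{\gamma\in Z_Q\setminus\{1\}}N\bigl(r-1-d_Q(1^*,\gamma^*)\bigr)&&\text{if }1\in Z_Q.\label{eq:cone}
\end{align}
If $\mathcal F$ consists of all outer edges, the components $Q$ are the copies, $Z_{\gamma H}=\gamma A$, and distances in a copy are distances in $H$.

\subsection{Rate, weights and the renewal equation}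

Formula \eqref{eq:cone} for $Q=1H$ is a linear recursion for $N$. Trying $N(r)\approx a^r$ in it leads to the following definition. The \emph{rate} of the piece is the unique $a>1$ with
\[
\sum_{\alpha\ne1}p_\alpha=1,\qquad p_\alpha=a^{-1-d_H(o,\alpha o)}.
\]
It exists because the left side is continuous and strictly decreasing in $a$, equals $|A|-1\ge2$ at $a=1$, and tends to $0$. (For $|A|=2$ the solution would be $a=1$, and $\mathcal G$ would be a chain of copies.) Define the normalized counts and the \emph{weights}
\[
f(r)=N(r)a^{-r},\qquad\beta(v,r)=|B_{\mathcal G}(v,r)|a^{-r},\qquad w(x)=\sum_{\alpha\in A}a^{-1-d_H(x,\alpha o)}\quad(x\in V(H)).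
\]
The function $w$ is $A$-invariant, $w\le|A|$, and $w(o)=a^{-1}+1$. Multiplying \eqref{eq:cone} and \eqref{eq:ball} for a copy by $a^{-r}$ gives, for $r\ge0$,
\begin{align}
f(r)&=|B_H(o,r)|a^{-r}+\sum_{\alpha\ne1}p_\alpha\,f\bigl(r-1-d_H(o,\alpha o)\bigr),\label{eq:renewal}\\
\beta([\gamma,x],r)&=|B_H(x,r)|a^{-r}+\sum_{\alpha\in A}a^{-1-d_H(x,\alpha o)}f\bigl(r-1-d_H(x,\alpha o)\bigr).\label{eq:beta}
\end{align}
In \eqref{eq:renewal}, $f(r)$ is a small term plus an \emph{average} of earlier values of $f$. In \eqref{eq:beta} the coefficients add up to $w(x)$, so $w(x)$ measures the size of large balls around $[\gamma,x]$ relative to a cone. The one analytic tool that we need says that an equation like \eqref{eq:renewal} propagates bounds.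

\begin{lemma}\label{lem:renewal}
Let $R\ge0$ be an integer, $q_1,q_2,\dots\ge0$ with $\sum_\ell q_\ell=1$, and $\tau(r)=\sum_{\ell>r}q_\ell$. Let $g\colon\mathbb Z\to[0,\infty)$ vanish on negative integers and satisfy $g(r)=b(r)+\sum_\ell q_\ell\,g(r-\ell)$ for $r>R$, where $b\ge0$. If $0\le m\le g\le M$ on $\{0,\dots,R\}$, then for all $r\ge0$
\[
m\Bigl(1-\sum_{q>R}\tau(q)\Bigr)\le g(r)\le M+\sum_{q>R}b(q).
\]
\end{lemma}

\begin{proof}
Let $M_r$ and $m_r$ be the maximum and minimum of $g$ on $\{0,\dots,r\}$, and let $r>R$. Then $g(r)\le b(r)+M_{r-1}$, so $M_r\le M_{r-1}+b(r)$. Keeping only the terms $\ell\le r$ gives $g(r)\ge(1-\tau(r))m_{r-1}$, so $m_r\ge(1-\tau(r))m_{r-1}$. Hence $m_r\ge m\prod_{R<q\le r}(1-\tau(q))\ge m\bigl(1-\sum_{q>R}\tau(q)\bigr)$.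
\end{proof}

Apply the lemma to \eqref{eq:renewal} with $R=D$, where $q_\ell$ is the sum of the $p_\alpha$ with $1+d_H(o,\alpha o)=\ell$. All steps have $\ell\le D$, so $\tau(q)=0$ for $q>D$; also $f\ge a^{-D}$ on $\{0,\dots,D\}$ and $\sum_qb(q)<\infty$. Thus $0<\inf f\le\sup f<\infty$, where here and below the extrema of $f$ are taken over $r\ge0$. By \eqref{eq:beta}, $\beta\le|V(H)|+|A|\sup f$; and $\beta\ge a^{-D}$ for $r<D$, while $\beta\ge\min w\cdot\inf f>0$ for $r\ge D$. So $\mathcal G$ has pinched growth $a^r$. If the gates of $H$ are pairwise at distance at least $k$, the outer edges form a $k$-sparse cut.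

This is not yet enough, for two reasons. First, a single $\mathcal G$ never has sparse cuts at all scales: following two chosen values of $\alpha_i\ne1$ in the addresses gives an injective map $\mathbb B\to\mathcal G$, $(\alpha_0,\dots,\alpha_{n-1})\mapsto\gamma_n^*$, that is Lipschitz with constant $D$, and Proposition~\ref{prop:noexp} applies. Second, the constants just obtained deteriorate as $H$ grows. We need a sequence of pieces with sparser and sparser gates for which $a$, $w$, $f$ and $\beta$ stay under uniform control.

Lemma~\ref{lem:tree} and the additivity of distances across bridges also give the formula that will drive this control: for $v=[\gamma_0,x]$ and an address $(\alpha_0,\dots,\alpha_{n-1})$,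
\begin{equation}\label{eq:product}
a^{-d(v,\gamma_n^*)}=a^{-1-d_H(x,\alpha_0o)}\prod_{i=1}^{n-1}p_{\alpha_i},\qquad d(v,\gamma_n^*)\le nD .
\end{equation}
Since the $p_\alpha$ sum to $1$, the numbers $a^{-d(v,\gamma_n^*)}$ form a flow on $\mathcal T$ of total strength $w(x)$ out of $\gamma_0H$: what enters a copy through one gate leaves it through the others.

\begin{example}[the first piece]\label{ex:Kd}
Let $d\ge3$, let $H_0=K_d$ be the complete graph, and let $A_0=\mathbb Z/d$ permute its vertices cyclically. All vertices are gates, of degree $d-1$, and $\mathcal G_0$ is $d$-regular. The rate satisfies $(d-1)a_0^{-2}=1$, so $a_0=\sqrt{d-1}$, and $w_0\equiv a_0^{-1}+1\in[1,2]$. Equation \eqref{eq:renewal} reads $f_0(0)=1$, $f_0(1)=da_0^{-1}\ge1$ and $f_0(r)=da_0^{-r}+f_0(r-2)$ for $r\ge2$. Hence $1\le f_0\le M_0:=d\sum_{i\ge0}a_0^{-i}$. By \eqref{eq:beta}, $\beta_0\le d+2M_0\le3M_0$. Every vertex of $\mathcal G_0$ is a translate of $1^*$, so $\beta_0(v,r)\ge f_0(r)\ge1$.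
\end{example}

\section{From a triangle to a necklace of triangles}\label{sec:example}

Take $d=3$ in Example~\ref{ex:Kd}: $H$ is a triangle, $A=\langle\alpha\rangle\cong\mathbb Z/3$, $a=\sqrt2$, and $\mathcal G$ consists of triangles joined in the pattern of the $3$-regular tree. The recursion $N(r)=3+2N(r-2)$ gives $N(2i)=4\cdot2^i-3$ and $N(2i+1)=6\cdot2^i-3$. The gates of $H$ are at distance $1$ from each other. We build a new piece with gates at distance at least $3$ and nearly the same rate.

\emph{Cutting.} Let $\chi\colon\Gamma\to\mathbb Z/3$ be the homomorphism with $\chi(\alpha)=1$, $\chi(t)=0$, and give the vertex $\gamma^*$ the color $\chi(\gamma)$. Each triangle has one vertex of each color, and outer edges join vertices of equal color. Delete the outer edges of color $0$, that is, the edges $\lambda^*(\lambda t)^*$ with $\lambda\in\Lambda=\ker\chi$. Each triangle keeps two outer edges, so the component $P$ of $1^*$ is a two-way infinite chain of triangles, joined alternately by edges of colors $1$ and $2$ (Figure~\ref{fig:chain}). Call its vertices of color $0$ the gates of $P$.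

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x/\p/\q/\n in {0/2/1/5,1/1/2/3,2/2/1/0,3/1/2/3,4/2/1/5}{
  \draw (2*\x,0) -- (2*\x+1,0) -- (2*\x+0.5,0.87) -- cycle;
  \draw[dashed] (2*\x+0.5,0.87) -- (2*\x+0.5,1.7);
  \draw[very thick] (2*\x+1,0) -- (2*\x+2,0);
  \fill (2*\x,0) circle (1.6pt) node[below] {\small $\p$};
  \fill (2*\x+1,0) circle (1.6pt) node[below] {\small $\q$};
  \filldraw[fill=white] (2*\x+0.5,0.87) circle (2.2pt) node[right=2pt] {\small $(\n)$};
}
\draw[very thick] (-1,0) -- (0,0);
\node at (-1.4,0) {$\cdots$};
\node at (10.4,0) {$\cdots$};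
\end{tikzpicture}
\caption{The chain $P$ cut out of the tree-like graph of triangles. Thick edges are the outer edges that are kept, with the colors of their ends below them. Dashed edges are the deleted outer edges; each leads to a cone. White vertices are the gates of $P$ (color $0$), with their distance from the middle gate $1^*$ in parentheses.}
\label{fig:chain}
\end{figure}

The gate of the $n$th triangle to the left or right of $1^*$ is at distance $2n+1$. Therefore
\[
\sum_{\text{gates }g\ne1^*}a^{-1-d_P(1^*,g)}=2\sum_{n\ge1}2^{-(n+1)}=1 .
\]
This is the equation that defines the rate: regarded as an infinite piece, $P$ has rate exactly $\sqrt2$. The weights are also unchanged. A vertex of color $1$ sees gates at distances $2,4,6,\dots$ across its outer edge and at distances $1,3,5,\dots$ on its own side, and $\sum_{i\ge1}a^{-1-2i}+\sum_{i\ge1}a^{-2i}=a^{-1}+1=w$. Neither identity is an accident: the flow \eqref{eq:product} is conserved, and all of it eventually leaves $P$ through the deleted edges. Note also that $P$ has linear growth, far below $a^r$.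

\emph{Folding.} Let $m\ge2$ and divide $P$ by the translation by $2m$ triangles. The quotient $H'$ is a necklace of triangles $Y_0,\dots,Y_{2m-1}$, with indices modulo $2m$. The maps $i\mapsto i+2j$ and $i\mapsto2j+1-i$ extend to color-preserving automorphisms, which form a dihedral group $A'$ of order $2m$ acting simply transitively on the $2m$ vertices of color $0$. So $(H',A',o')$ is a piece whose gates are at distance at least $3$. Its rate $a'$ solves $2\sum_{n=1}^{m-1}a'^{-2n-2}+a'^{-2m-2}=1$. At $a=\sqrt2$ the left side equals
\[
2\bigl(\tfrac12-2^{-m}\bigr)+2^{-m-1}=1-3\cdot2^{-m-1},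
\]
which is slightly less than $1$. So $a'<a$, with an exponentially small defect in the equation. For $m=2$ the equation for $y=a'^{-2}$ is $y^3+2y^2-1=(y+1)(y^2+y-1)=0$, so $a'^2=(1+\sqrt5)/2$, to be compared with $a^2=2$.

The general step must do more. It must start from an arbitrary piece, separate the gates by an arbitrary amount, and leave some copy of $H$ far from all new gates (here every triangle carries one). For this we need subgroups $\Lambda$ that are much sparser than $\ker\chi$, and a substitute for the translations of the chain.

\section{Subgroups that move every vertex far}\label{sec:groups}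

\begin{lemma}\label{lem:rf}
For every $g\in\Gamma\setminus\{1\}$ there is a normal subgroup of finite index in $\Gamma$ that does not contain $g$.
\end{lemma}

\begin{proof}
Let $n\ge1$ be the length of $g$ and let $X$ be the finite set of reduced words of length at most $n$. We truncate the action of $\Gamma$ on itself by left multiplication. Let $t$ send $u$ to $tu$ if $tu\in X$ and fix $u$ otherwise; this permutation has order at most two. If $u$ has length at most $n-1$ and does not start with a letter of $A$, then $Au\subset X$, and we let $A$ act on $Au$ by left multiplication. These sets $Au$ are disjoint and contain every word of $X$ except those of length $n$ that start with $t$; let $A$ fix the latter. By the universal property this defines an action of $\Gamma$ on $X$. If $g=s_1\cdots s_n$ is the reduced word, then $s_i$ sends $s_{i+1}\cdots s_n$ to $s_i\cdots s_n$ for each $i$, so $g$ sends the empty word to $g$. The kernel of the action is the required subgroup.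
\end{proof}

For a subgroup $\Delta\le\Gamma$ write $\operatorname{disp}(\Delta)>n$ if $d(y,\delta y)>n$ for all $y\in V(\mathcal G)$ and all $\delta\in\Delta\setminus\{1\}$. This property passes to subgroups of $\Delta$.

\begin{lemma}\label{lem:disp}
For every $n$ there is a normal subgroup $\Delta$ of finite index in $\Gamma$ with $\operatorname{disp}(\Delta)>n$.
\end{lemma}

\begin{proof}
The graph $\mathcal G$ is locally finite and the stabilizer of $[1,x]$ is contained in the finite group $A$. So the set of $\gamma\ne1$ with $d([1,x],\gamma[1,x])\le n$ for some $x\in V(H)$ is finite. For each such $\gamma$ take a subgroup as in Lemma~\ref{lem:rf}, and let $\Delta$ be their intersection. Every vertex has the form $g[1,x]$, and for $1\ne\delta\in\Delta$ we have $d(g[1,x],\delta g[1,x])=d([1,x],g^{-1}\delta g[1,x])>n$, because $1\ne g^{-1}\delta g\in\Delta$ by normality.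
\end{proof}

\section{From a piece to a piece with sparser gates}\label{sec:step}

For a second piece $(H',A',o')$, the objects $\mathcal G',a',N',f',\beta',w'$ are defined as in Section~\ref{sec:pieces}.

\begin{proposition}\label{prop:step}
Let $(H,A,o)$ be a piece, $K\ge1$ an integer and $0<\varepsilon\le\frac18$. There is a piece $(H',A',o')$ with the following properties.
\begin{itemize}
\item[(P1)] $E(H')=E_{\mathrm{in}}\sqcup E_{\mathrm{out}}$, and for each component $Y$ of $(V(H'),E_{\mathrm{in}})$, called a \emph{block}, there is an isomorphism $\varphi_Y\colon H\to Y$; the images of the gates of $H$ are called the gates of $Y$. A gate of a block either lies on exactly one edge of $E_{\mathrm{out}}$ and is not a gate of $H'$, or lies on no edge of $E_{\mathrm{out}}$ and is a gate of $H'$. Any other vertex lies on no edge of $E_{\mathrm{out}}$ and is not a gate of $H'$.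
\item[(P2)] Distinct gates of $H'$ are at distance at least $K$ in $H'$.
\item[(P3)] Some block is at distance at least $K$ in $H'$ from all gates of $H'$.
\item[(P4)] $ae^{-\varepsilon}\le a'\le a$.
\item[(P5)] $\min w-\varepsilon\le w'\le(1+2\varepsilon)\max w+\varepsilon$.
\item[(P6)] $(1-\varepsilon)\inf f\le f'(r)\le(1+3\varepsilon)\sup f$ for all $r\ge0$.
\item[(P7)] $\min\{\inf\beta,\ (\min w-\varepsilon)\inf f'\}\le\beta'\le\max\{e^\varepsilon\sup\beta,\ \varepsilon+\max w'\cdot\sup f'\}$.
\end{itemize}
\end{proposition}

By (P1), if the gates of $H$ have degree $d-1$ and its other vertices have degree $d$, then the same is true of $H'$.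

The proof occupies the rest of this section. The order of the choices matters. The integer $K$ determines how sparsely we cut; the cut determines a decay rate $\kappa>0$, over which we have no control; and only then do we choose the folding radius $R$, so large that the errors, of order $e^{-\kappa R}$, are small compared with $\varepsilon$.

\subsection{Cutting}

Choose an even integer $K_0\ge2(K+D)$ with $a^{K_0}>2$. By Lemma~\ref{lem:disp} there is a normal subgroup $\Delta^0$ of finite index in $\Gamma$ with $\operatorname{disp}(\Delta^0)>K_0$. Put $\Lambda=\Delta^0\langle t\rangle=\Delta^0\cup\Delta^0t$, a subgroup of finite index because $\Delta^0$ is normal. The \emph{$\Lambda$-edges} are the outer edges $\lambda^*(\lambda t)^*$, $\lambda\in\Lambda$; they are permuted by $\Lambda$. We adjoined $t$ so that both ends of a $\Lambda$-edge belong to the orbit of $1^*$: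
\begin{equation}\label{eq:Ledge}
\gamma^*(\gamma t)^*\text{ is a $\Lambda$-edge}\iff\gamma\in\Lambda\iff\gamma t\in\Lambda .
\end{equation}
Let $P$ be the component of $1^*$ in $\mathcal G$ minus the $\Lambda$-edges, and $\Lambda_P=\{\lambda\in\Lambda:\lambda^*\in P\}$. For $\lambda\in\Lambda$ the set $\lambda P$ is the component containing $\lambda^*$, so $\lambda^*\in P$ if and only if $\lambda P=P$. Thus $\Lambda_P$ is the stabilizer of $P$ in $\Lambda$, in particular a group, and $Z_P=\Lambda_P$ by \eqref{eq:Ledge}. The vertices $\lambda^*$, $\lambda\in\Lambda_P$, are the \emph{gates of $P$}; the group $\Lambda_P$ acts simply transitively on them.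

\begin{lemma}[separation]\label{lem:sep}
Distinct gates of $P$ are at distance at least $K_0$.
\end{lemma}

\begin{proof}
For $\lambda\ne\mu$ in $\Lambda_P$ we have $d_P(\lambda^*,\mu^*)=d(1^*,\nu^*)$ with $\nu=\lambda^{-1}\mu\in\Lambda_P\setminus\{1\}$. If $\nu\in\Delta^0$, this is larger than $K_0$. If $\nu=\delta t$ with $1\ne\delta\in\Delta^0$, then $\nu^*$ is adjacent to $\delta^*$, so $d(1^*,\nu^*)\ge d(1^*,\delta^*)-1\ge K_0$. The case $\nu=t$ does not occur: $1^*t^*$ is a deleted bridge, so $t^*\notin P$.
\end{proof}

\subsection{All the flow leaves $P$, exponentially fast}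

Fix $v=[\gamma_0,x]\in P$ and use addresses based at $\gamma_0$. By Lemma~\ref{lem:tree} and \eqref{eq:Ledge}, the copy $\gamma_nH$ with address $(\alpha_0,\dots,\alpha_{n-1})$ lies in $P$ if and only if none of $\gamma_1,\dots,\gamma_n$ belongs to $\Lambda$. Call such an address \emph{surviving}. For $n\ge1$ let $W_n$ be the sum of $a^{-d(v,\gamma_n^*)}$ over the surviving addresses of length $n$: this is the flow still inside $P$ after $n$ steps. For $n\ge0$ let $\mathrm{out}_n$ be the sum of $a^{-1-d_P(v,\lambda^*)}$ over the gates $\lambda^*$ of $P$ that lie in copies at distance $n$ from $\gamma_0H$ in $\mathcal T$.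

Such a gate is $\lambda=\gamma_n\alpha_n\in\Lambda$ with $\alpha_n\in A$, where the address $(\alpha_0,\dots,\alpha_{n-1})$ is surviving or $n=0$. If $n\ge1$ then $\alpha_n\ne1$, because $\gamma_n\notin\Lambda$. So these gates correspond to the addresses $(\alpha_0,\dots,\alpha_n)$ with $\gamma_1,\dots,\gamma_n\notin\Lambda$ and $\gamma_{n+1}=\lambda t\in\Lambda$, and $1+d_P(v,\lambda^*)=d(v,\gamma_{n+1}^*)$. Extending a surviving address by one letter in all possible ways and using \eqref{eq:product} with $\sum_{\alpha\ne1}p_\alpha=1$, we obtain
\begin{equation}\label{eq:conserve}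
w(x)=\mathrm{out}_0+W_1,\qquad W_n=\mathrm{out}_n+W_{n+1}\quad(n\ge1).
\end{equation}
In Section~\ref{sec:example}, with $v=1^*$, there are two surviving addresses of each length and $W_n=2^{1-n}$. In general exponential decay comes from the finite index of $\Lambda$.

\begin{lemma}\label{lem:decay}
There are $C_0<\infty$ and $\vartheta\in(0,1)$, independent of $v$, with $W_n\le C_0\vartheta^n$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Consider the Markov chain on the finite set $\Lambda\backslash\Gamma$ of right cosets that, at each step, chooses $\alpha\ne1$ with probability $p_\alpha>0$ and moves from $\Lambda\gamma$ to $\Lambda\gamma\alpha t$. By \eqref{eq:product},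
\[
W_n=\sum_{\alpha_0\in A}a^{-1-d_H(x,\alpha_0o)}\Pr\bigl(\text{the chain started at }\Lambda\gamma_0\alpha_0t\text{ avoids }\Lambda\text{ at times }0,\dots,n-1\bigr).
\]
We show that the state $\Lambda$ can be reached from every state. The elements $\alpha t$, $\alpha\ne1$, generate $\Gamma$: given $1\ne y\in A$, pick $z\in A\setminus\{1,y^{-1}\}$, which is possible as $|A|\ge3$; then $(yzt)(zt)^{-1}=y$, and $t=z^{-1}(zt)$. Each $\alpha t$ permutes the finite set $\Lambda\backslash\Gamma$ by right multiplication, and the inverse of a permutation of a finite set is a positive power of it. So every element of $\Gamma$ acts as a product of elements $\alpha t$ without inverses, and $\Gamma$ acts transitively.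

As there are finitely many states, there are $n_0\ge1$ and $\zeta\in(0,1)$ such that from every state the chain visits $\Lambda$ at some time in $\{0,\dots,n_0\}$ with probability at least $\zeta$. By the Markov property at the times $0,n_0,2n_0,\dots$, the probability above is at most $(1-\zeta)^{\lfloor(n-1)/n_0\rfloor}\le(1-\zeta)^{n/n_0-1}$. Since $w(x)\le|A|$, we may take $\vartheta=(1-\zeta)^{1/n_0}$ and $C_0=|A|/(1-\zeta)$.
\end{proof}

Summing \eqref{eq:conserve} and using $W_n\to0$ gives $\sum_n\mathrm{out}_n=w(x)$. For $v=1^*=[1,o]$ the gate $\lambda=1$ contributes $a^{-1}$ and $w(o)=a^{-1}+1$. Let $n_j(v)$ be the number of gates of $P$ at distance exactly $j$ from $v$. We have proved that $P$ has the same weights and the same rate as $H$: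
\begin{equation}\label{eq:exact}
\sum_{j\ge0}n_j(v)\,a^{-1-j}=w(x)\quad\text{for }v=[\gamma,x]\in P,\qquad\sum_{j\ge1}n_j(1^*)\,a^{-1-j}=1 .
\end{equation}
Next we convert decay in the number of steps into decay in the distance.

\begin{lemma}[tails]\label{lem:tails}
There are $C_1,\kappa>0$ such that for all $v\in P$ and all integers $q\ge0$
\[
T_v(q):=\sum_{j\ge q}n_j(v)\,a^{-1-j}\le C_1e^{-\kappa q},\qquad|B_P(v,q)|\,a^{-q}\le C_1e^{-\kappa q}.
\]
\end{lemma}

\begin{proof}
A gate counted in $\mathrm{out}_n$ is at distance at most $(n+1)D$ from $v$ by \eqref{eq:product}, so only the steps $n\ge q/D-1$ contribute to $T_v(q)$. By \eqref{eq:conserve}, $\sum_{i\ge n}\mathrm{out}_i=W_n$ for $n\ge1$. Hence $T_v(q)\le C_0\vartheta^{q/D-1}$ for $q>D$, and $T_v(q)\le w(x)\le|A|$ for $q\le D$.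

A vertex of $B_P(v,q)$ lies in $\gamma_0H$ or in a copy $\gamma_nH$ with a surviving address and $\ell:=d(v,\gamma_n^*)\le q$. Each copy has $|V(H)|$ vertices. If $\ell\le q/2$, bound $a^{-q}\le a^{-q/2}a^{-\ell}$. If $q/2<\ell\le q$, bound $a^{-q}\le a^{-\ell}$ and note that $n\ge\ell/D>q/(2D)$. Summing over addresses,
\[
|B_P(v,q)|a^{-q}\le|V(H)|\Bigl(a^{-q}+a^{-q/2}\sum_{n\ge1}W_n+\sum_{n>q/(2D)}W_n\Bigr)\le|V(H)|\Bigl(a^{-q}+\frac{C_0\,(a^{-q/2}+\vartheta^{q/(2D)})}{1-\vartheta}\Bigr).
\]
Take $\kappa=\min\{\frac12\log a,\frac1{2D}\log\frac1\vartheta\}$ and $C_1$ large.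
\end{proof}

\subsection{Folding}

Let $C_2=C_1e^{\kappa/2}/(1-e^{-\kappa/2})\ge C_1$. Choose an integer $R\ge D$ such that, with $\theta=C_1e^{-\kappa R}$,
\begin{equation}\label{eq:R}
2\theta\le\frac\kappa2,\qquad2(R+1)\theta\le\varepsilon,\qquad C_2\sum_{q\ge R}e^{-\kappa q/2}\le\varepsilon .
\end{equation}
In particular $\theta\le\varepsilon\le\frac12$. Intersecting $\Delta^0$ with a subgroup from Lemma~\ref{lem:disp}, we get a normal subgroup $\Delta\le\Delta^0$ of finite index in $\Gamma$ with $\operatorname{disp}(\Delta)>2R+2$. Put $\Delta_P=\Delta\cap\Lambda_P$, a normal subgroup of finite index in $\Lambda_P$. Let $H'$ be the graph whose vertices are the $\Delta_P$-orbits in $P$, two orbits being adjacent if they contain adjacent vertices of $P$. Let $\pi\colon P\to H'$ be the projection, $A'=\Lambda_P/\Delta_P$ and $o'=\pi(1^*)$.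

\emph{$\pi$ is a covering.} Distinct points of one orbit are at distance more than $2R+2\ge2$. So adjacent vertices lie in different orbits, and $\pi$ is injective on the neighbors of a vertex $v$. It maps them onto the neighbors of $\pi v$, because if $\delta v$ is adjacent to $y$, then $v$ is adjacent to $\delta^{-1}y$. Consequently a path in $H'$ starting at $\pi v$ lifts to a path of the same length in $P$ starting at $v$. The preimage of an edge of $H'$ is a single $\Delta_P$-orbit of edges, so the types inner and outer descend to a partition $E(H')=E_{\mathrm{in}}\sqcup E_{\mathrm{out}}$, and $\pi$ maps the inner (outer) edges at $v$ bijectively onto the $E_{\mathrm{in}}$-edges ($E_{\mathrm{out}}$-edges) at $\pi v$.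

\emph{$H'$ is finite and connected.} It is connected because $P$ is. If $y,\delta y\in P$ with $\delta\in\Delta\le\Lambda$, then $\delta P=P$, so $\delta\in\Delta_P$. Thus $V(H')$ injects into the set of $\Delta$-orbits on $V(\mathcal G)$, which has at most $[\Gamma:\Delta]\cdot|V(H)|$ elements.

\emph{The action of $A'$.} Since $\Delta_P$ is normal in $\Lambda_P$, the group $A'$ acts on $H'$ by automorphisms. If $\lambda\Delta_P$ fixes $o'$, then $\lambda^*=\delta^*$ for some $\delta\in\Delta_P$, so $\lambda=\delta$; the stabilizer of $o'$ is trivial. The gates of $H'$ are the vertices $\pi(\lambda^*)$, $\lambda\in\Lambda_P$, and their full preimage is the set of gates of $P$, as $\delta\lambda^*=(\delta\lambda)^*$.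

\emph{Balls and gate counts.} The map $\pi$ does not increase distances and paths lift, so $B_{H'}(\pi v,j)=\pi(B_P(v,j))$ for all $j$. For $j\le R$ the map $\pi$ is injective on $B_P(v,j)$; hence it maps spheres around $v$ of radius at most $R$ bijectively onto spheres around $\pi v$. Let $n'_j(v)$ be the number of gates of $H'$ at distance exactly $j$ from $\pi v$. Lifting a geodesic to such a gate gives a gate of $P$ at distance exactly $j$ from $v$. Therefore
\begin{equation}\label{eq:compare}
|B_{H'}(\pi v,j)|\le|B_P(v,j)|,\qquad n'_j(v)\le n_j(v),\qquad\text{with equality for }j\le R .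
\end{equation}

\emph{$|A'|\ge3$.} Let $\sigma=\sum_{1\ne\alpha'\in A'}a^{-1-d_{H'}(o',\alpha'o')}=\sum_{j\ge1}n'_j(1^*)a^{-1-j}$. By \eqref{eq:exact}, \eqref{eq:compare} and Lemma~\ref{lem:tails},
\begin{equation}\label{eq:sigma}
1-\theta\le1-T_{1^*}(R+1)\le\sigma\le1 .
\end{equation}
Since $n'_j(1^*)\le n_j(1^*)=0$ for $1\le j<K_0$, each term of the first sum is at most $a^{-1-K_0}<\frac12$, while $\sigma\ge\frac12$. So there are at least two terms, and $(H',A',o')$ is a piece.

\subsection{The structure of $H'$: proof of (P1)--(P3)}

(P1) The graph $P$ consists of copies $\gamma H$ and of the outer edges between them that are not $\Lambda$-edges. Copies have diameter less than $D\le R$, so $\pi$ is injective on each. If the images of $\gamma H$ and $\gamma'H$ meet, some $\delta\in\Delta_P$ maps a point of $\gamma H$ into $\gamma'H$, hence $\delta\gamma H=\gamma'H$ with gates going to gates; so the images are equal or disjoint. The $E_{\mathrm{in}}$-edges at $\pi[\gamma,x]$ are the images of the inner edges at $[\gamma,x]$, which lie in $\gamma H$. So the blocks are the images of the copies, and $\varphi_Y(x)=\pi[\gamma,x]$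 is an isomorphism $H\to Y=\pi(\gamma H)$. In $P$, a gate $\gamma^*$ of a copy keeps its outer edge and is not a gate of $P$ if $\gamma\notin\Lambda$; it has lost its outer edge and is a gate of $P$ if $\gamma\in\Lambda$; and the other vertices have no outer edge and are not gates of $P$. These three cases descend to $H'$ by the properties of $\pi$ above.

(P2) A path between distinct gates of $H'$ lifts to a path between distinct gates of $P$, which has length at least $K_0\ge K$ by Lemma~\ref{lem:sep}.

(P3) By \eqref{eq:exact}, $P$ has a gate other than $1^*$. On a geodesic of $P$ from $1^*$ to it, let $y$ be the vertex at distance $K_0/2$ from $1^*$. By Lemma~\ref{lem:sep} and the triangle inequality, $y$ is at distance at least $K_0/2$ from every gate of $P$. So the copy containing $y$ is at distance at least $K_0/2-D\ge K$ from all gates of $P$. A path in $H'$ from the image of this copy to a gate of $H'$ lifts to a path from the copy to a gate of $P$, so it has length at least $K$.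

\subsection{The growth of $\mathcal G'$: proof of (P4)--(P7)}

We use $e^\varepsilon\le1/(1-\varepsilon)\le1+2\varepsilon$.

(P4) The function $b\mapsto\sum_{j\ge1}n'_j(1^*)b^{-1-j}$ is decreasing, equals $1$ at $a'$ and equals $\sigma\le1$ at $a$. So $a'\le a$. Put $s=\log(a/a')\ge0$. Then
\[
1=\sum_{j\ge1}n'_j(1^*)a^{-1-j}e^{s(1+j)}\ge(1+s)\sigma\ge(1+s)(1-\theta),
\]
so $s\le\theta/(1-\theta)\le2\theta$. By \eqref{eq:R},
\begin{equation}\label{eq:s}
s\le\kappa/2,\qquad s(R+1)\le\varepsilon,
\end{equation}
and in particular $a'\ge ae^{-\varepsilon}$. The two inequalities in \eqref{eq:s} play different roles. The second says that replacing $a$ by $a'$ is harmless up to radius $R+1$. The first says that the tail bounds survive the change of rate at all radii: since $n_j(v)a^{-1-j}\le T_v(j)$, Lemma~\ref{lem:tails} and \eqref{eq:compare} give, for $v\in P$ and $q\ge0$,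
\begin{align}
T'_v(q)&:=\sum_{j\ge q}n'_j(v)a'^{-1-j}\le\sum_{j\ge q}C_1e^{-\kappa j}e^{\kappa(1+j)/2}=C_2e^{-\kappa q/2},\label{eq:T'}\\
b'_v(q)&:=|B_{H'}(\pi v,q)|a'^{-q}\le C_1e^{-\kappa q}e^{sq}\le C_2e^{-\kappa q/2}.\label{eq:b'}
\end{align}
By the last condition in \eqref{eq:R}, the sums $\sum_{q>R}T'_v(q)$ and $\sum_{q>R}b'_v(q)$ are at most $\varepsilon$, and so is each of their terms.

(P5) Every vertex of $H'$ is $u=\pi v$ with $v=[\gamma,x]\in P$, and $w'(u)=\sum_jn'_j(v)a'^{-1-j}$. By \eqref{eq:compare}, $a'\le a$, \eqref{eq:exact} and $T_v(R+1)\le\theta\le\varepsilon$,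
\begin{equation}\label{eq:wlow}
w'(u)\ge\sum_{j\le R}n'_j(v)a'^{-1-j}\ge\sum_{j\le R}n_j(v)a^{-1-j}=w(x)-T_v(R+1)\ge w(x)-\varepsilon .
\end{equation}
In the other direction, $w'(u)\le e^{s(R+1)}w(x)+T'_v(R+1)\le(1+2\varepsilon)w(x)+\varepsilon$.

\emph{Radii $r\le R$.} Apply \eqref{eq:cone} to $\mathcal G$ with $Q=P$ and to $\mathcal G'$ with $Q$ the copy $1H'$:
\[
N(r)=|B_P(1^*,r)|+\sum_{j\ge1}n_j(1^*)N(r-1-j),\qquad N'(r)=|B_{H'}(o',r)|+\sum_{j\ge1}n'_j(1^*)N'(r-1-j).
\]
For $r\le R$ only $j<R$ contribute, and by \eqref{eq:compare} the two recursions coincide. So $N'(r)=N(r)$ for $0\le r\le R$, by induction. The same comparison in \eqref{eq:ball} gives $|B_{\mathcal G'}([1,\pi v],r)|=|B_{\mathcal G}(v,r)|$ for $v\in P$ and $r\le R$. Hence $f'(r)=e^{sr}f(r)$ and $\beta'([1,\pi v],r)=e^{sr}\beta(v,r)$ with $1\le e^{sr}\le e^\varepsilon$. Every vertex of $\mathcal G'$ is a translate of some $[1,\pi v]$, so for $0\le r\le R$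
\begin{equation}\label{eq:small}
\inf f\le f'(r)\le e^\varepsilon\sup f,\qquad\inf\beta\le\beta'(\cdot,r)\le e^\varepsilon\sup\beta .
\end{equation}

(P6) The renewal equation \eqref{eq:renewal} of the new piece is $f'(r)=b'_{1^*}(r)+\sum_\ell q_\ell f'(r-\ell)$ with $q_1=0$ and $q_\ell=n'_{\ell-1}(1^*)a'^{-\ell}$ for $\ell\ge2$. The $q_\ell$ sum to $1$ by the definition of $a'$, and $\tau(q)=\sum_{\ell>q}q_\ell=T'_{1^*}(q)$ for $q\ge1$. Lemma~\ref{lem:renewal} and \eqref{eq:small} give $(1-\varepsilon)\inf f\le f'(r)\le e^\varepsilon\sup f+\varepsilon$. Since $\sup f\ge f(0)=1$, the upper bound is at most $(1+3\varepsilon)\sup f$.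

(P7) For $r\le R$ use \eqref{eq:small}. For $r>R$ and $u=\pi v$, $v=[\gamma,x]$, formula \eqref{eq:beta} for the new piece reads
\[
\beta'([1,u],r)=b'_v(r)+\sum_{j\ge0}n'_j(v)a'^{-1-j}f'(r-1-j).
\]
This is at most $\varepsilon+w'(u)\sup f'$. Keeping only the terms $j\le R$, for which $r-1-j\ge0$, and using \eqref{eq:wlow}, it is at least $(w(x)-\varepsilon)\inf f'$. This completes the proof of Proposition~\ref{prop:step}. \qed

\section{The graph $G$}\label{sec:limit}

Let $\varepsilon_k=\eta2^{-k-3}\le\frac18$ for $k\ge0$, so that $\sum_k\varepsilon_k=\eta/4<\frac14$. Start with the piece $(H_0,A_0,o_0)$ of Example~\ref{ex:Kd}, and obtain $(H_{k+1},A_{k+1},o_{k+1})$ from $(H_k,A_k,o_k)$ by Proposition~\ref{prop:step} with $K=k+1$ and $\varepsilon=\varepsilon_k$. Write $\mathcal G_k,a_k,w_k,f_k,\beta_k$ for the data of the $k$th piece. In every $H_k$ the gates have degree $d-1$ and the other vertices have degree $d$.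

\subsection{Uniform bounds}

By (P4), $a_k$ decreases to a limit $a\in[a_0e^{-\eta/4},a_0]$. So $(1-\eta)\sqrt{d-1}\le a\le\sqrt{d-1}$, and $a\ge\sqrt2\,e^{-1/4}>1$. By (P5), $\min w_k\ge1-\sum_{j<k}\varepsilon_j$, so $\min w_k-\varepsilon_k\ge\frac34$. Also $\max w_{k+1}+1\le(1+2\varepsilon_k)(\max w_k+1)$, so $\max w_k+1\le3e^{1/2}<5$ and $w_k<4$. By (P6),
\[
\tfrac34\le\prod_j(1-\varepsilon_j)\le f_k(r)\le M_0\prod_j(1+3\varepsilon_j)\le M_\infty:=e^{3/4}M_0 .
\]
Now (P7) gives $\inf\beta_{k+1}\ge\min\{\inf\beta_k,\frac9{16}\}$ and $\sup\beta_{k+1}\le\max\{e^{\varepsilon_k}\sup\beta_k,\,1+4M_\infty\}$. Since $1\le\beta_0\le3M_0\le1+4M_\infty$, induction yields $\sup\beta_k\le e^{\sum_{j<k}\varepsilon_j}(1+4M_\infty)$ and, for all $k$, all $v\in V(\mathcal G_k)$ and all $r\ge0$,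
\begin{equation}\label{eq:uniform}
\mu_-\le|B_{\mathcal G_k}(v,r)|\,a_k^{-r}\le\mu_+,\qquad\mu_-=\tfrac9{16},\quad\mu_+=e^{1/4}(1+4M_\infty).
\end{equation}

\subsection{The limit and its growth}

For each block $Y$ of $H_{k+1}$ fix $\varphi_Y\colon H_k\to Y$ as in (P1). Identify $H_k$, via $\varphi_Y$, with the block $Y$ given by (P3), so that for this block $\varphi_Y$ is the inclusion. Then $H_0\subset H_1\subset\cdots$, and we let $G=\bigcup_kH_k$. The choice of the block guarantees that the gates escape to infinity:
\begin{equation}\label{eq:far}
\text{every gate of $H_j$ is at $H_j$-distance at least $j$ from }V(H_{j-1})\qquad(j\ge1).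
\end{equation}

By (P1), a vertex of $H_j$ that is not a gate of $H_j$ lies on no $E_{\mathrm{out}}$-edge of $H_{j+1}$, so it has the same neighbors in $H_{j+1}$ as in $H_j$, and it is not a gate of $H_{j+1}$. By induction it has the same neighbors in $G$ as in $H_j$. A vertex of $H_k$ is not a gate of $H_{k+1}$ by \eqref{eq:far}, so it has degree $d$ in $G$. Thus $G$ is $d$-regular, and it is connected as an increasing union of connected graphs.

Let $v\in V(H_k)$, $r\ge0$ and $j>\max\{k,r\}$. By \eqref{eq:far}, all gates of $H_j$ are at $H_j$-distance greater than $r$ from $v$. So the vertices of $B_{H_j}(v,r)$ have the same neighbors in $G$ as in $H_j$, a path of $G$ of length at most $r$ from $v$ stays in $H_j$, and $B_G(v,r)=B_{H_j}(v,r)$. In \eqref{eq:ball} for the copy $1H_j$ of $\mathcal G_j$ all cone terms vanish, so $|B_{H_j}(v,r)|=|B_{\mathcal G_j}([1,v],r)|$. By \eqref{eq:uniform}, $\mu_-\le|B_G(v,r)|a_j^{-r}\le\mu_+$ for all large $j$, and letting $j\to\infty$,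
\[
\mu_-a^r\le|B_G(v,r)|\le\mu_+a^r\qquad\text{for all }v\in V(G),\ r\ge0 .
\]
With $c=\mu_-/2$ and $C=2\mu_+$ the inequalities are strict. So $G$ is infinite and has pinched growth $a^r$, which proves Theorem~\ref{thm:main}(1).

\subsection{The cuts}

Fix $k\ge1$. The cut $E^{(k)}$ consists of all edges that were added at stages later than $k$. For $j\ge k$ define $E^{(k)}_j\subset E(H_j)$ by $E^{(k)}_k=\emptyset$ and
\[
E^{(k)}_{j+1}=E_{\mathrm{out}}(H_{j+1})\cup\bigcup_Y\varphi_Y\bigl(E^{(k)}_j\bigr),\qquad Y\text{ ranging over the blocks of }H_{j+1}.
\]
We claim that for all $j\ge k$: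
\begin{itemize}
\item[(a)] each component of $H_j-E^{(k)}_j$ comes with an isomorphism from $H_k$; we call it a \emph{$k$-block}, and the images of the gates of $H_k$ its gates;
\item[(b)] each edge of $E^{(k)}_j$ joins gates of $k$-blocks, and each vertex lies on at most one such edge;
\item[(c)] each gate of $H_j$ is a gate of a $k$-block and lies on no edge of $E^{(k)}_j$.
\end{itemize}
For $j=k$ the only $k$-block is $H_k$ and there is nothing to prove. Suppose the claim holds for $j$. Deleting $E_{\mathrm{out}}(H_{j+1})$ leaves the blocks $Y$, and deleting $\varphi_Y(E^{(k)}_j)$ from $Y$ leaves the $\varphi_Y$-images of the $k$-blocks of $H_j$; this is (a). By (P1), an end of an $E_{\mathrm{out}}$-edge is a gate of its block $Y$ and lies on one $E_{\mathrm{out}}$-edge only; by (c) for $j$ it is a gate of a $k$-block and lies on no edge of $\varphi_Y(E^{(k)}_j)$. Together with (b) for $j$ inside each block, this gives (b). By (P1), a gate of $H_{j+1}$ is a gate of its block on no $E_{\mathrm{out}}$-edge, and (c) for $j$ gives (c).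

For the block $Y=H_j$ the map $\varphi_Y$ is the inclusion. Hence $E^{(k)}_{j+1}\cap E(H_j)=E^{(k)}_j$, and every $k$-block of $H_j$ is a $k$-block of $H_{j+1}$ with the same gates. Let $E^{(k)}=\bigcup_{j\ge k}E^{(k)}_j$, so that $E^{(k)}\cap E(H_j)=E^{(k)}_j$. Every finite path of $G-E^{(k)}$ lies in some $H_j-E^{(k)}_j$, so the components of $G-E^{(k)}$ are exactly the $k$-blocks. They are finite, which is (C1). Two edges of $E^{(k)}$ lie in a common $E^{(k)}_j$, so (b) gives (C2). By (b), the vertices incident to $E^{(k)}$ are gates of $k$-blocks; since $H_k$ was built with $K=k$, property (P2) gives (C3).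

Thus $E^{(k)}$ is a $k$-sparse cut, and with Lemma~\ref{lem:path} this proves Theorem~\ref{thm:main}(2). Theorem~\ref{thm:main}(3) follows from Proposition~\ref{prop:notree}, and Theorem~\ref{thm:strong} from Proposition~\ref{prop:noexp}. \qed

\begin{remark}
The sets $V(H_k)$ show how the construction fits with \eqref{eq:iso}. Only gates of $H_k$ have neighbors outside $H_k$, at most one each, so $|\partial_GV(H_k)|\le|A_k|$; and $|V(H_k)|\ge|A_k|\,k/2$ for $k\ge1$ by the argument for \eqref{eq:thin}. So the ratio of boundary to volume is at most $2/k$, and \eqref{eq:iso} then says that $\log(2+|V(H_k)|)\ge c'k/2$.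
\end{remark}

\begin{thebibliography}{9}
\bibitem{BS} Itai Benjamini and Oded Schramm, \emph{Pinched exponential volume growth implies an infinite dimensional isoperimetric inequality}, arXiv:math/0303127 (2003).
\end{thebibliography}
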